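# Torsion of every prime order in the cohomology of Kac–Moody classifying spaces

## The polynomial $\prod_{v\in V}(X+v)$ over $\mathbb F_p$

Fix a prime $p$ and an integer $n\ge1$. Let $V=\bigoplus_{i=1}^n\mathbb F_p x_i$ be the space of linear forms in the polynomial ring $\mathbb F_p[x_1,\dots,x_n]$; it has $p^n$ elements. The proof below turns on
$$\prod_{v\in V}(X+v)=\sum_{m=0}^{p^n}e_m\,X^{p^n-m},\tag{1}$$
where $e_m$ is the $m$-th elementary symmetric function of the $p^n$ elements of $V$, a homogeneous polynomial of degree $m$ (possibly zero), and $e_0=1$.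

For $n=1$ the product is $\prod_{a\in\mathbb F_p}(X+ax)=X^p-x^{p-1}X$, so $e_{p-1}=-x^{p-1}$ and the other $e_m$ with $m\geq 1$ vanish. For $n=2$, $p=2$ we have $V=\{0,x,y,x+y\}$, and $(1+x)(1+y)(1+x+y)$ expands to $1+(x^2+xy+y^2)+xy(x+y)$. Hence $e_1=0$, $e_2=x^2+xy+y^2$, $e_3=xy(x+y)$.

Every element of $GL(V)$ permutes $V$, so it fixes every $e_m$. The $e_m$ are therefore invariants of every group acting linearly on $V$, and there are enough of them.

**Lemma 1.** *Some $n$ of the polynomials $e_1,\dots,e_{p^n}$ are algebraically independent over $\mathbb F_p$.*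

**Proof.** Put $X=x_j$ in (1). The factor with $v=-x_j$ vanishes, so $x_j$ is a root of a monic polynomial with coefficients $e_m$. Thus $\mathbb F_p(x_1,\dots,x_n)$ is algebraic over $\mathbb F_p(e_1,\dots,e_{p^n})$, which therefore has transcendence degree $n$. A generating set of a field contains a transcendence basis. $\square$

There is also a topological reading. Let $E$ be an elementary abelian $p$-group, that is, $E\cong(\mathbb Z/p)^e$. The total Chern class of its regular representation, reduced mod $p$, is
$$c_E=\prod_{\lambda\in\mathrm{Hom}(E,\mathbb C^\times)}(1+c_1(\lambda))\in H^{ev}(BE;\mathbb F_p).\tag{2}$$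
This is (1) at $X=1$, with the forms $v$ replaced by the classes $c_1(\lambda)$.

Here is what the polynomial is for. Let a group $W$ act faithfully on $\mathbb Z^n$. Modulo $p$ it acts through the finite group $GL_n(\mathbb F_p)$, and the $e_m$ give $n$ algebraically independent invariants. Over $\mathbb Q$, if $W$ is infinite, there are never $n$ algebraically independent invariants (Lemma 2). For a Kac–Moody group with Weyl group $W$, this discrepancy between $\mathbb F_p$ and $\mathbb Q$ produces $p$-torsion in the integral cohomology of the classifying space, provided that suitable powers of the $e_m$ are restrictions of classes on that space. Arranging this is the main work.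

## Kac–Moody groups, Weyl groups and spherical subsets

**Definition (Cartan matrix).** A Cartan matrix is an integer $n\times n$ matrix $A=(a_{ij})$ with $a_{ii}=2$, $a_{ij}\le0$ for $i\ne j$, and $a_{ij}=0\Rightarrow a_{ji}=0$. It is indecomposable if no simultaneous permutation of rows and columns makes it a direct sum of two Cartan matrices.

By Kac's classification an indecomposable $A$ is of exactly one of three types: finite, affine or indefinite, according as some vector $u$ with all entries positive has $Au$ with all entries positive, $Au=0$, or $Au$ with all entries negative. Affine and indefinite types together are called infinite type. For example,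
$$A=\begin{pmatrix}2&-a\\-b&2\end{pmatrix}\tag{3}$$
with $a=b=2$ is affine (take $u=(1,1)$), and with $a=b=3$ it is indefinite (same $u$).

The Kac–Moody Lie algebra $g(A)$ over $\mathbb C$ is generated by $\alpha_i^\vee,e_i,f_i$ ($1\le i\le n$; these $e_i$ do not occur again) with relations $[\alpha_i^\vee,\alpha_j^\vee]=0$, $[e_i,f_j]=\delta_{ij}\alpha_i^\vee$, $[\alpha_i^\vee,e_j]=a_{ij}e_j$, $[\alpha_i^\vee,f_j]=-a_{ij}f_j$, and $\mathrm{ad}(e_i)^{1-a_{ij}}(e_j)=0=\mathrm{ad}(f_i)^{1-a_{ij}}(f_j)$ for $i\ne j$. Let $G(A)$ be the simply connected group constructed by Kac and Peterson with this Lie algebra, and $K=K(A)$ its unitary form. The cohomology of $BG(A)$ and of $BK$ are identified, so we work with $K$.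

Ruan and Zhao proved that if $A$ is an indecomposable $3\times3$ Cartan matrix of infinite type, then $H^*(BK(A);\mathbb Z)$ has $p$-torsion for every prime $p$. Zhao Xu-an, Gao Hongzhu and Ruan Yangyang (arXiv:2112.10069) state the conjecture that for infinite type and any size $n$, $H^*(BG(A);\mathbb Z)$ has $p$-torsion for every prime $p$. It is true.

**Theorem 1.** *Let $A$ be a Cartan matrix whose Weyl group $W$ is infinite (in particular, any indecomposable $A$ of infinite type). Then $H^*(BK(A);\mathbb Z)$ has $p$-torsion for every prime $p$.*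

**Notation.** Put $I=\{1,\dots,n\}$. Let $T\subset K$ be the standard maximal torus, a compact torus of rank $n$ with cocharacter lattice $Q^\vee=\bigoplus_i\mathbb Z\alpha_i^\vee$. The Weyl group $W$ is generated by the simple reflections
$$s_i(h)=h-\langle\alpha_i,h\rangle\alpha_i^\vee,\qquad \langle\alpha_j,\alpha_i^\vee\rangle=a_{ij},$$
with length function $\ell$. Put
$$S=H^*(BT;\mathbb Z)=\mathrm{Sym}(\mathrm{Hom}(Q^\vee,\mathbb Z)),\qquad S_k=H^{2k}(BT;\mathbb Z),$$
a polynomial ring in $n$ variables. Then $S/p=H^*(BT;\mathbb F_p)=\mathbb F_p[x_1,\dots,x_n]$, and its degree-one part is the space $V$ of the first section. Write $S_{\mathbb Q}=S\otimes\mathbb Q$.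

**Definition (spherical subset).** For $J\subset I$ let $W_J=\langle s_j:j\in J\rangle$. Call $J$ spherical if $W_J$ is finite, and let $\mathcal S$ be the finite poset of spherical subsets. It has least element $\emptyset$.

For (3) with $ab\ge4$, the matrices of $s_1,s_2$ in the basis $\alpha_1^\vee,\alpha_2^\vee$ are $\begin{pmatrix}-1&b\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\a&-1\end{pmatrix}$. Their product $\begin{pmatrix}ab-1&-b\\a&-1\end{pmatrix}$ has determinant $1$ and trace $ab-2\ge2$ and is not the identity, so it has infinite order. Hence $\mathcal S=\{\emptyset,\{1\},\{2\}\}$.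

We use the following facts.

**(F1)** If $A$ is indecomposable of infinite type, $W$ is infinite (Kac, *Infinite-dimensional Lie algebras*, Prop. 4.9). Moreover $\ell(ws_i)<\ell(w)$ if and only if $w(\alpha_i^\vee)<0$ (Kac, Lemma 3.11, for the dual root system). So if $w$ fixes all $\alpha_i^\vee$, no $s_i$ shortens $w$ on the right, and $w=1$. Thus $W$ acts faithfully on $Q^\vee$, hence on $S$.

**(F2)** Each $w\in W$ is induced on $T$ by conjugation by an element of $N_K(T)$. Inner automorphisms of $K$ induce self-maps of $BK$ homotopic to the identity. So the restriction $H^*(BK;\mathbb Z)\to H^*(BT;\mathbb Z)$ has image in $S^W$.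

**(F3)** (Kac–Peterson; see also Kumar, *Kac–Moody groups, their flag varieties and representation theory*.) $K$ is a connected topological group. For $J\in\mathcal S$, the subgroup $K_J$ generated by $T$ and the $SU(2)_j$, $j\in J$, is a compact connected Lie group with maximal torus $T$. The space $K/K_J$ is a CW complex with one cell $e_w$ of dimension $2\ell(w)$ for each $w\in W^J=\{w:\ell(ws_j)>\ell(w)\ \forall j\in J\}$. For $J\subset J'$ the projection $K/K_J\to K/K_{J'}$ maps $e_w$ homeomorphically, preserving orientations, to $e_w$ if $w\in W^{J'}$, and into a cell of smaller dimension otherwise.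

For instance, $W^\emptyset=W$, and in (3) with $ab\ge4$ the set $W^{\{1\}}$ consists of $1$ and the alternating words ending in $s_2$, so $K/K_{\{1\}}$ has one cell in each even dimension.

**(F4)** (Quillen, *The spectrum of an equivariant cohomology ring I*, Ann. of Math. 94 (1971), Thm 6.2.) For a compact Lie group $G$ consider $H^*(BG;\mathbb F_p)\to\lim_EH^*(BE;\mathbb F_p)$. An element of the target is a family $(z_E)$, one class for each elementary abelian $p$-subgroup $E\subset G$, with $z_{E'}=\varphi^*z_E$ for every $\varphi:E'\to E$ of the form $x\mapsto gxg^{-1}$, $g\in G$. Every element of the kernel is nilpotent, and for every $z$ in the target some $z^{p^s}$ lies in the image.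

As an example of (F4), take $G=SU(2)$, $p=2$. The elementary abelian $2$-subgroups are $1$ and $\{\pm1\}$, and the limit is $H^*(B\mathbb Z/2;\mathbb F_2)=\mathbb F_2[t]$. The standard representation restricts to two copies of the sign character, with total Chern class $(1+t^2)^2=1+t^4$. So $\mathbb F_2[c_2]\to\mathbb F_2[t]$ sends $c_2$ to $t^4$: it is not onto, but every fourth power is in the image.

## Rational invariants, and a criterion for $p$-torsion

**Lemma 2.** *If $W$ is infinite, $S_{\mathbb Q}^W$ does not contain $n$ algebraically independent elements.*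

**Proof.** Suppose it does, and let $k$ be the field they generate over $\mathbb Q$. The field $\mathrm{Frac}(S_{\mathbb Q})$ is finitely generated of transcendence degree $n$, so it is algebraic and finitely generated over $k$, hence a finite extension. A finite extension has only finitely many automorphisms over $k$. But $W$ acts faithfully by such automorphisms. So $W$ is finite, a contradiction. $\square$

**Proposition 3.** *Let $W$ be infinite. If the image of $H^*(BK;\mathbb F_p)\to\mathbb F_p[x_1,\dots,x_n]$ contains $n$ homogeneous elements $f_1,\dots,f_n$ that are algebraically independent over $\mathbb F_p$, then $H^*(BK;\mathbb Z)$ has $p$-torsion.*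

**Proof.** Suppose there is no $p$-torsion. In the exact sequence
$$H^m(BK;\mathbb Z)\to H^m(BK;\mathbb F_p)\xrightarrow{\ \beta\ }H^{m+1}(BK;\mathbb Z)\xrightarrow{\ p\ }H^{m+1}(BK;\mathbb Z)\tag{4}$$
the last map is injective, so $\beta=0$ and reduction mod $p$ is onto. Let $y_i\in H^*(BK;\mathbb F_p)$ restrict to $f_i$, and lift $y_i$ to an integral class. Its restriction to $BT$ is some $F_i\in S^W$ by (F2), with $F_i\equiv f_i\bmod p$.

The $F_i$ are algebraically independent over $\mathbb Q$. Indeed, a nontrivial relation $P(F_1,\dots,F_n)=0$ may be scaled to have integer coefficients with gcd $1$. Reducing mod $p$ gives $\bar P(f_1,\dots,f_n)=0$ with $\bar P\ne0$, which is impossible. This contradicts Lemma 2. $\square$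

Theorem 1 is therefore reduced to one task: find $n$ algebraically independent classes in the image of $H^*(BK;\mathbb F_p)$.

## Rank two: two copies of $\mathbb Z[\omega,q]$ inside $S$

Take $A$ as in (3) with $ab\ge4$. The space $BK$ has the homology of the double mapping cylinder of $BK_1\leftarrow BT\to BK_2$, where $K_i=K_{\{i\}}$; this is the case $n=2$ of Proposition 4 below. Let $\omega_1,\omega_2$ be the basis of $\mathrm{Hom}(Q^\vee,\mathbb Z)$ dual to $\alpha_1^\vee,\alpha_2^\vee$. Then $\alpha_1=2\omega_1-b\omega_2$ and $\alpha_2=2\omega_2-a\omega_1$, and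
$$s_1:\ \omega_1\mapsto b\omega_2-\omega_1,\ \omega_2\mapsto\omega_2;\qquad s_2:\ \omega_2\mapsto a\omega_1-\omega_2,\ \omega_1\mapsto\omega_1.$$

Put $q_1=\omega_1(b\omega_2-\omega_1)$ and $q_2=\omega_2(a\omega_1-\omega_2)$. Then $S^{s_1}=\mathbb Z[\omega_2,q_1]$. Indeed, $\omega_1^2=b\omega_2\omega_1-q_1$ shows that $S$ is free over $\mathbb Z[\omega_2,q_1]$ with basis $1,\omega_1$, and if $f+g\omega_1$ is $s_1$-invariant then $g\cdot(2\omega_1-b\omega_2)=0$, so $g=0$. Likewise $S^{s_2}=\mathbb Z[\omega_1,q_2]$.

The group $K_1$ is $SU(2)\times S^1$ or $U(2)$. To see this, replace $\alpha_2^\vee$ by $h=\alpha_2^\vee+c\,\alpha_1^\vee$, so that $\alpha_1(h)=2c-b$. A suitable $c$ gives $\alpha_1(h)=0$ if $b$ is even, which is the root datum of $SU(2)\times S^1$, or $\alpha_1(h)=1$ if $b$ is odd, which is that of $U(2)$ in the basis $\varepsilon_1-\varepsilon_2,\varepsilon_1$ of its cocharacter lattice. In both cases $H^*(BK_1;\mathbb Z)\cong S^{s_1}$, and similarly for $K_2$. All these cohomology rings sit in even degrees, so Mayer–Vietoris gives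
$$H^{2k}(BK;\mathbb Z)=S_k^W,\qquad H^{2k+1}(BK;\mathbb Z)=S_k/(S_k^{s_1}+S_k^{s_2}).\tag{5}$$

For $k=1$ we have $S_1^{s_1}=\mathbb Z\omega_2$ and $S_1^{s_2}=\mathbb Z\omega_1$, so $H^3=0$. For $k=2$ we kill $\omega_2^2,\ b\omega_1\omega_2-\omega_1^2,\ \omega_1^2,\ a\omega_1\omega_2-\omega_2^2$, so $H^5\cong\mathbb Z/\gcd(a,b)$. For $k=3$ we kill $\omega_2^3$, $\omega_1^3$, $\omega_2q_1=b\omega_1\omega_2^2-\omega_1^2\omega_2$ and $\omega_1q_2=a\omega_1^2\omega_2-\omega_1\omega_2^2$. The third relation eliminates $\omega_1^2\omega_2=b\,\omega_1\omega_2^2$, and the last becomes $(ab-1)\omega_1\omega_2^2=0$, so $H^7\cong\mathbb Z/(ab-1)$.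

For $a=b=2$ and $k=4$, write $x=\omega_1^3\omega_2$, $y=\omega_1^2\omega_2^2$, $z=\omega_1\omega_2^3$. Modulo $\omega_1^4,\omega_2^4$ the relations from $\omega_2^2q_1,\ q_1^2,\ \omega_1^2q_2,\ q_2^2$ are $2z=y$, $4y=4x$, $2x=y$, $4y=4z$. So $2x=2z$ and $4x=4z=0$, which gives $H^9\cong\mathbb Z/4\oplus\mathbb Z/2$, generated by $x$ and $x-z$.

To reach every prime in rank two, use mod $p$ coefficients. Since $S$ is free over $S^{s_i}$ with $1$ as part of a basis, $S^{s_i}/p$ injects into $S/p$. Mayer–Vietoris then gives
$$H^{ev}(BK;\mathbb F_p)=\mathbb F_p[\omega_2,q_1]\cap\mathbb F_p[\omega_1,q_2]\subset\mathbb F_p[\omega_1,\omega_2].\tag{6}$$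
Let $f\in S/p$ be $W$-invariant, and lift it to $\tilde f\in S$. Then $\tilde f\cdot s_i(\tilde f)\in S^{s_i}$ reduces to $f^2$. So $f^2$ lies in the intersection (6). With $f=e_m$ and Lemma 1 we get two algebraically independent elements in the image, and Proposition 3 proves Theorem 1 for $n=2$.

The square is needed. For $a=b=2$, $p=2$, the group $W$ acts trivially on $S/2$, and $q_i\equiv\omega_i^2$, so (6) is $\mathbb F_2[\omega_2,\omega_1^2]\cap\mathbb F_2[\omega_1,\omega_2^2]=\mathbb F_2[\omega_1^2,\omega_2^2]$. The invariants $\omega_1$ and $e_2=\omega_1^2+\omega_1\omega_2+\omega_2^2$ are not in it, but their squares are.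

## Where restriction to the torus stops: $G_2$ at the prime $2$

For larger $n$ the sensible plan is the same: take $e_m$, produce on each $BK_J$ a class restricting to a power of $e_m$ on $BT$, and glue. In rank two the classes were determined by their restrictions to $BT$, so agreement was automatic. This is what breaks.

Take
$$A=\begin{pmatrix}2&-1&0\\-1&2&-1\\0&-3&2\end{pmatrix},\qquad A\begin{pmatrix}1\\2\\3\end{pmatrix}=0,$$
which is of affine type. The subset $J=\{2,3\}$ is spherical with $K_J\supset G_2$; since $G_2$ has trivial center, $K_J=G_2\times S^1$. The octonions have a basis indexed by $(\mathbb Z/2)^3$, with the product of the basis vectors numbered $g$ and $h$ equal to plus or minus the one numbered $g+h$. So each $\chi\in\mathrm{Hom}((\mathbb Z/2)^3,\pm1)$ gives an automorphism multiplying the vector numbered $g$ by $\chi(g)$. These form a subgroup $E\cong(\mathbb Z/2)^3$ of $G_2$, and the $7$-dimensional representation of $G_2$ on imaginary octonions restricts to $E$ as the sum of its seven nontrivial characters. Hence its Stiefel–Whitney class $w_7$ restricts on $E$ to the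 product of the seven nonzero linear forms in $\mathbb F_2[t_1,t_2,t_3]$, which is not nilpotent. Yet $w_7$ restricts to $0$ on $BT$, because $7$ is odd. So the even-degree classes $w_7^2$ and $0$ agree on $BT$, and no power makes them agree on $BG_2$. Knowing the restrictions to $BT$ does not control compatibility, even after taking powers.

There is a second difficulty. From $n=4$ on there can be chains of length three, such as $\emptyset\subset\{1\}\subset\{1,2\}\subset\{1,2,3\}$. Then gluing must extend a class over $BT\times\Delta^3$ from $BT\times\partial\Delta^3$. On the latter the class has the form $a+bu$ with $|u|=2$, and parity does not force $b=0$.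

Both difficulties are met as follows. Prescribe the class on every elementary abelian subgroup of every $K_J$, not only on those in $T$; the Chern classes (2) of regular representations give a uniform prescription, and (F4) makes agreement on all of them decisive up to $p$-th powers. Then $p$-th powers also remove $bu$, because $u^2=0$.

## The homotopy colimit of the $BK_J$

We need a model of $BK$ assembled from the $BK_J$. For $J\in\mathcal S$ use $EK/K_J$ as a model of $BK_J$, so that $J\subset J'$ induces the projection $EK/K_J\to EK/K_{J'}$. The homotopy colimit $Y=\mathrm{hocolim}_{J\in\mathcal S}BK_J$ is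
$$Y=\Bigl(\coprod_{J_0<\dots<J_i}BK_{J_0}\times\Delta^i\Bigr)\Big/\sim,$$
where the faces are glued in the obvious way: omitting $J_j$ with $j\ge1$ keeps the point of $BK_{J_0}$, and omitting $J_0$ moves it to $BK_{J_1}$. In rank two this is the double mapping cylinder above. Let $Y_i\subset Y$ be the image of the pieces with simplices of dimension at most $i$. Then $Y_0=\coprod_JBK_J$, $Y_N=Y$ for some $N$, and $Y_i$ arises from $Y_{i-1}$ by attaching $BK_{J_0}\times\Delta^i$ along $BK_{J_0}\times\partial\Delta^i$ for each chain $J_0<\dots<J_i$. In particular, for any coefficient ring $\Lambda$,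
$$H^m(Y_i,Y_{i-1};\Lambda)=\bigoplus_{J_0<\dots<J_i}H^{m-i}(BK_{J_0};\Lambda).\tag{7}$$

**Proposition 4** (Kitchloo; Broto–Kitchloo, *Classifying spaces of Kac–Moody groups*, Math. Z. 240 (2002))**.** *The natural map $Y\to BK$ is an integral homology isomorphism, and $BT=BK_\emptyset\to Y\to BK$ is induced by $T\subset K$.*

**Proof.** The second claim is clear from the models: the composite is the projection $EK/T\to EK/K$.

**Step 1: reduce to a fibre.** Let $X=\mathrm{hocolim}_{J\in\mathcal S}K/K_J$, built by the same formula. Then $EK\times_KX=\mathrm{hocolim}_J\,EK/K_J=Y$ is a bundle over $BK$ with fibre $X$. Since $K$ is connected, $BK$ is simply connected. By the Serre spectral sequence it suffices that $X$ has the homology of a point.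

**Step 2: split the $E^1$-term by cells.** Filter $X$ by simplex dimension. In the resulting spectral sequence
$$E^1_{k,q}=\bigoplus_{J_0<\dots<J_k}H_q(K/K_{J_0};\mathbb Z)\Rightarrow H_{k+q}(X;\mathbb Z)$$
the differential $d^1$ is the alternating sum of the face maps. For $w\in W$ let $D(w)=\{i:\ell(ws_i)<\ell(w)\}$, so $w\in W^J$ if and only if $J\cap D(w)=\emptyset$. All cells of $K/K_J$ are even-dimensional, so $H_*(K/K_J)$ is free on the cells $e_w$, $w\in W^J$. By (F3) the projections send $e_w$ to $e_w$ or to $0$. Hence the functor $J\mapsto H_*(K/K_J)$ is $\bigoplus_{w\in W}F_w$, where $F_w(J)=\mathbb Z$, in degree $2\ell(w)$, if $J\cap D(w)=\emptyset$, and $F_w(J)=0$ otherwise, with identity maps between the copies of $\mathbb Z$.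

**Step 3: identify the contribution of $w$.** Let $U=\{J\in\mathcal S:J\cap D(w)\ne\emptyset\}$, which is closed upwards. The part of $E^1$ coming from $F_w$ has one generator for each chain $J_0<\dots<J_k$ with $J_0\notin U$. Since $U$ is closed upwards, $J_0\in U$ if and only if the whole chain lies in $U$. So this part is the simplicial chain complex of $|\mathcal S|$ modulo that of $|U|$, and its homology is $H_*(|\mathcal S|,|U|)$. The space $|\mathcal S|$ is contractible because $\mathcal S$ has a least element.

If $w=1$, then $D(w)=\emptyset$ and $U=\emptyset$, and we get $\mathbb Z$ in degree $0$.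

If $w\ne1$, then $D=D(w)$ is nonempty. We check that $D$ is spherical. Write $w=uv$ with $u\in W^D$, $v\in W_D$, $\ell(w)=\ell(u)+\ell(v)$. For $i\in D$ we have $\ell(ws_i)=\ell(u)+\ell(vs_i)<\ell(w)$, so $\ell(vs_i)<\ell(v)$. An element of a Coxeter group that every generator shortens on the right is a longest element, and its existence makes the group finite. So $W_D$ is finite. Subsets of spherical sets are spherical, so $J\mapsto J\cap D$ is an order-preserving map $U\to U$ with $J\cap D\le J$; it is homotopic to the identity. Hence $|U|$ is homotopy equivalent to the poset of nonempty subsets of $D$, which has a greatest element and is contractible. So $H_*(|\mathcal S|,|U|)=0$.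

Only $w=1$ contributes, giving $E^2=\mathbb Z$ in bidegree $(0,0)$. So $X$ is acyclic. $\square$

Consequently $H^*(BK;\Lambda)\cong H^*(Y;\Lambda)$ for every $\Lambda$.

## Powers of $e_m$ extend to $BK$

**Proposition 5.** *There is a power $Q=p^a$ such that $e_m^{\,Q}$ lies in the image of $H^*(BK;\mathbb F_p)\to H^*(BT;\mathbb F_p)$ for all $1\le m\le p^n$.*

**Proof.**

**Step 1: compatible classes on all elementary abelian subgroups.** Here we write down one element of $\lim_EH^*(BE;\mathbb F_p)$ for each $K_J$, by a formula depending only on $E$. Let $R$ be the largest rank of an elementary abelian $p$-subgroup of any $K_J$, $J\in\mathcal S$. It is finite: $K_J$ embeds in some unitary group $U(N')$, where an elementary abelian subgroup is diagonalizable and so has rank at most $N'$. Also $R\ge n$ because of $T$. For $E$ elementary abelian of rank $e\le R$ put, with $c_E$ as in (2),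
$$\gamma_E=c_E^{\,p^{R-e}}.$$
Let $\varphi:E'\to E$ be injective with $E'$ of rank $e'$. Since $\mathbb C^\times$ is divisible, $\mathrm{Hom}(E,\mathbb C^\times)\to\mathrm{Hom}(E',\mathbb C^\times)$ is onto, with fibres of size $p^{e-e'}$. So $\varphi^*c_E=c_{E'}^{\,p^{e-e'}}$, and
$$\varphi^*\gamma_E=c_{E'}^{\,p^{e-e'}p^{R-e}}=\gamma_{E'}.$$
The exponent $p^{R-e}$ was chosen for this. Let $\gamma_E^{(m)}$ be the component of $\gamma_E$ in degree $2mp^{R-n}$. Maps induced by conjugation are injective, so for each $m$ and $J$ the family $(\gamma^{(m)}_E)_{E\subset K_J}$ is an element of $\lim_EH^*(BE;\mathbb F_p)$.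

Consider $E_0=T[p]\cong(\mathbb Z/p)^n$. The map $H^*(BT;\mathbb F_p)\to H^*(BE_0;\mathbb F_p)$ is injective: for $p$ odd the $x_i$ go to the polynomial generators, and for $p=2$ we have $H^*(BE_0;\mathbb F_2)=\mathbb F_2[t_1,\dots,t_n]$ with $x_i\mapsto t_i^2$. Every character of $E_0$ is the restriction of a character of $T$, unique modulo $p$-th powers. So the classes $c_1(\lambda)$ are the images of the elements of $V$, each once, and $c_{E_0}$ is the image of $\prod_{v\in V}(1+v)=\sum_me_m$. Since $p^{R-n}$-th powers are additive in even degrees, $\gamma_{E_0}^{(m)}$ is the image of $e_m^{\,p^{R-n}}$.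

**Step 2: compatible classes on the $BK_J$.** Here we lift these families to the groups $K_J$. By (F4), and because $\mathcal S$ and the set of values of $m$ are finite, there are one $s$ and classes $y_{J,m}\in H^{ev}(BK_J;\mathbb F_p)$, for all $J\in\mathcal S$ and $1\le m\le p^n$, restricting to $(\gamma_E^{(m)})^{p^s}$ on every $E\subset K_J$. For $J\subset J'$ the class $\nu=y_{J',m}|_{BK_J}-y_{J,m}$ restricts to $0$ on every elementary abelian $E\subset K_J$, so it is nilpotent by (F4). Even-degree classes commute, so
$$(y_{J',m}|_{BK_J})^{p^M}=(y_{J,m}+\nu)^{p^M}=y_{J,m}^{\,p^M}+\nu^{p^M}=y_{J,m}^{\,p^M}$$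
for large $M$; one $M$ serves all triples $(J,J',m)$. Replace each $y_{J,m}$ by $y_{J,m}^{\,p^M}$ and $s$ by $s+M$. Now
$$y_{J',m}|_{BK_J}=y_{J,m}\quad\text{for all }J\subset J'.\tag{8}$$
For $J=\emptyset$, the class $y_{\emptyset,m}\in H^*(BT;\mathbb F_p)$ and $e_m^{\,p^{R-n+s}}$ have the same image in $H^*(BE_0;\mathbb F_p)$, so they are equal by injectivity.

**Step 3: gluing over $Y$.** Here we extend the family from $Y_0$ to $Y$ one simplex dimension at a time. A class $z\in H^*(Y_{i-1};\mathbb F_p)$ extends to $Y_i$ if and only if $\delta z=0$ in $H^{*+1}(Y_i,Y_{i-1};\mathbb F_p)$. The relative group is the direct sum of the groups $H^{*+1}(BK_{J_0}\times(\Delta^i,\partial\Delta^i);\mathbb F_p)$. So by naturality of $\delta$ the condition is that for each chain the pullback of $z$ to $BK_{J_0}\times\partial\Delta^i$ comes from $H^*(BK_{J_0}\times\Delta^i;\mathbb F_p)=H^*(BK_{J_0};\mathbb F_p)$.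

For $i=1$, the pullback of $(y_{J,m})_J$ to $BK_{J_0}\times\partial\Delta^1$ is the pair $(y_{J_0,m},\,y_{J_1,m}|_{BK_{J_0}})$. Its entries are equal by (8), so the family extends to $Y_1$.

For $i\ge2$, let $y\in H^{ev}(Y_{i-1};\mathbb F_p)$. By Künneth its pullback to $BK_{J_0}\times S^{i-1}$ is $a+bu$ with $a,b\in H^*(BK_{J_0};\mathbb F_p)$, $|u|=i-1\ge1$, $u^2=0$. Both $a$ and $bu$ have even degree, so they commute and
$$(a+bu)^p=a^p+(bu)^p=a^p\pm b^pu^p=a^p.$$
Thus the pullback of $y^p$ comes from $BK_{J_0}$ for every chain, and $y^p$ extends to $Y_i$.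

Allowing one $p$-th power at each of the $N$ stages, $(y_{J,m}^{\,p^N})_J$ extends to $Y$. By Proposition 4 we obtain a class in $H^*(BK;\mathbb F_p)$ whose restriction to $BT$ is $y_{\emptyset,m}^{\,p^N}=e_m^{\,Q}$ with $Q=p^{R-n+s+N}$. $\square$

**Corollary 6.** *There are $d_0\ge1$ and $y_1,\dots,y_n\in H^{2d_0}(BK;\mathbb F_p)$ whose restrictions $f_1,\dots,f_n\in\mathbb F_p[x_1,\dots,x_n]$ are algebraically independent over $\mathbb F_p$.*

**Proof.** By Lemma 1 choose algebraically independent $e_{m_1},\dots,e_{m_n}$. Put $d_0=Q\prod_jm_j$ and $f_i=(e_{m_i}^{\,Q})^{\prod_{j\ne i}m_j}$, which has degree $Qm_i\prod_{j\neq i}m_j=d_0$. It is the restriction of a power of a class from Proposition 5. Since $e_{m_i}$ is algebraic over $\mathbb F_p(f_i)$, the $f_i$ are algebraically independent. $\square$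

**Proof of Theorem 1.** Apply Proposition 3 to the $f_i$ of Corollary 6. For indecomposable $A$ of infinite type, $W$ is infinite by (F1), so the conjecture holds. $\square$

## Raising the order of torsion, and counting it

The argument by contradiction wastes information: the $y_i$ generate a polynomial ring in $n$ variables, of which only a small part can lift to integral classes. Counting the rest gives many torsion classes, and a lemma on $p$-th powers gives torsion of high order.

**Theorem 2.** *Let $A$ be an $n\times n$ Cartan matrix with $W$ infinite, $p$ a prime, $r\ge1$. With $d_0=d_0(A,p)$ as in Corollary 6 and $d=d_0p^{r-1}$, for every $k\ge1$ the number of cyclic summands of $p$-power order $\ge p^r$ in $H^{2dk+1}(BK(A);\mathbb Z)$ is at least*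
$$\binom{k+n-1}{n-1}-\mathrm{rank}\,S^W_{dk}\ \ge\ \binom{k+n-1}{n-1}-\binom{dk+n-2}{n-2}\ \sim\ \frac{k^{n-1}}{(n-1)!}.$$
*Hence:*

1. *For all $p,r$ there are elements of order exactly $p^r$ in infinitely many odd degrees.*
2. *For every integer $M\ge2$ there are infinitely many odd degrees in which $H^*(BK(A);\mathbb Z)$ has an element of order exactly $M$.*
3. *If $p\nmid|W_J|$ for all $J\in\mathcal S$, the growth order $n-1$ is best possible: $\dim_{\mathbb F_p}H^m(BK;\mathbb Z)[p]=O(m^{n-1})$.*

Here $\sim$ refers to $k\to\infty$, and $M[p]$ denotes the subgroup of an abelian group $M$ killed by $p$.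

**Lemma 7.** *Let $X$ be a space, $s\ge1$, and suppose $y\in H^{2k}(X;\mathbb F_p)$ lifts to $H^{2k}(X;\mathbb Z/p^s)$. Then $y^p$ lifts to $H^{2kp}(X;\mathbb Z/p^{s+1})$.*

**Proof.** Singular chains are free, so the lift is represented by an integral cochain $c$ with $\delta c=p^sb$. Integral cochains are torsion-free, so $p^s\delta b=\delta\delta c=0$ gives $\delta b=0$. As $c$ has even degree, no signs appear in
$$\delta(c^p)=p^s\Sigma,\qquad\Sigma=\sum_{a=0}^{p-1}c^a\,b\,c^{p-1-a}.$$
Mod $p$, both $c$ and $b$ are cocycles. Cochains do not commute, but cohomology classes do, up to sign, and $y$ has even degree. So $\Sigma$ represents $\sum_ay^a[\bar b]y^{p-1-a}=p\,y^{p-1}[\bar b]=0$ in mod $p$ cohomology. Hence $\Sigma=\delta u+pv$ with $u,v$ integral cochains, and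
$$\delta(c^p-p^su)=p^s\Sigma-p^s\delta u=p^{s+1}v.$$
So $c^p-p^su$ is a cocycle mod $p^{s+1}$. As $s\ge1$, it is congruent to $c^p$ mod $p$, which represents $y^p$. $\square$

**Lemma 8.** *If $W$ is infinite, then $n\ge2$ and $\mathrm{rank}\,S_k^W\le\binom{k+n-2}{n-2}$.*

**Proof.** If $n=1$ then $|W|=2$; so $n\ge2$. Let $\mathcal R=S^W_{\mathbb Q}$, a graded domain with $\dim_{\mathbb Q}\mathcal R_k=\mathrm{rank}\,S^W_k$, and let $t$ be its transcendence degree. By Lemma 2, $t\le n-1$. If $t=0$, then $\mathcal R=\mathbb Q$, since a nonconstant polynomial is transcendental over $\mathbb Q$; the bound holds because the binomial coefficient is at least $1$. Let $t\ge1$.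

**Step 1: a $t$-dimensional subspace on which a transcendence basis stays independent.** Homogeneous elements of positive degree generate $\mathcal R$ over $\mathbb Q$, so we can choose homogeneous $F_1,\dots,F_t\in\mathcal R$ of positive degree forming a transcendence basis. View elements of $S_{\mathbb Q}$ as polynomial functions on $\mathbb Q^n=Q^\vee\otimes\mathbb Q$, and let $\phi=(F_1,\dots,F_t):\mathbb Q^n\to\mathbb Q^t$. By the Jacobian criterion in characteristic zero, some $t\times t$ minor of $d\phi$ is a nonzero polynomial. Since $\mathbb Q$ is infinite there is $x\in\mathbb Q^n$ with $d\phi_x$ of rank $t$ and $F_1(x)\ne0$. By Euler's formula,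
$$d\phi_x(x)=(\deg F_i\cdot F_i(x))_i\ne0,$$
so $x\notin\ker d\phi_x$, and there is a linear subspace $L\ni x$ of dimension $t$ complementary to $\ker d\phi_x$. It is because $x\in L$ that $d(\phi|_L)_x=d\phi_x|_L$ makes sense; it is an isomorphism. By the Jacobian criterion again, the $F_i|_L$ are algebraically independent.

**Step 2: restriction $\mathcal R\to\mathbb Q[L]$ is injective.** Let $0\ne g\in\mathcal R$ with $g|_L=0$. Since $g$ is algebraic over $\mathbb Q(F_1,\dots,F_t)$, there is a relation $\sum_ja_j(F)g^j=0$ with polynomials $a_j$, not all zero. Since $\mathcal R$ is a domain, we may divide by a power of $g$ and assume $a_0\ne0$. Restricting to $L$ gives $a_0(F|_L)=0$, against Step 1.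

Restriction to a linear subspace preserves degree, so $\dim\mathcal R_k\le\dim\mathbb Q[L]_k=\binom{k+t-1}{t-1}\le\binom{k+n-2}{n-2}$. $\square$

**Proof of Theorem 2.**

**Step 1: finite generation.** The groups $H^m(BK_J;\mathbb Z)$ are finitely generated, as $K_J$ is a compact Lie group. By (7), the finite filtration $Y_0\subset\dots\subset Y_N$ and Proposition 4, each $H^m(BK;\mathbb Z)$ is finitely generated.

**Step 2: a large space of classes that lift mod $p^r$.** Put $q=p^{r-1}$, $d=d_0q$, $m=2dk$. For a homogeneous polynomial $g$ of degree $k$ over $\mathbb F_p$ in $n$ variables (including $g=0$) let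
$$y_g=g(y_1,\dots,y_n)^q\in H^m(BK;\mathbb F_p).$$
The $q$-th power map is additive in even degrees and fixes $\mathbb F_p$, so $g\mapsto y_g$ is $\mathbb F_p$-linear. The restriction of $y_g$ to $BT$ is $g(f_1,\dots,f_n)^q$, which is nonzero for $g\ne0$ because the $f_i$ are algebraically independent and $S/p$ is a domain. So $V_k=\{y_g\}$ has dimension $\binom{k+n-1}{n-1}$ and restricts injectively to $BT$. The class $g(y_1,\dots,y_n)$ trivially lifts to $\mathbb Z/p$ coefficients, so Lemma 7, applied $r-1$ times, shows that $y_g$ lifts to $H^m(BK;\mathbb Z/p^r)$.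

**Step 3: their Bocksteins are divisible by $p^{r-1}$.** Write $M_*=H^{m+1}(BK;\mathbb Z)$ and let $\beta$ be as in (4). Represent the lift of $y_g$ by an integral cochain $c$ with $\delta c=p^rb$; then $b$ is a cocycle and $\beta(y_g)=[\delta c/p]=p^{r-1}[b]$. It is killed by $p$ by (4). So $\beta(V_k)\subset p^{r-1}M_*\cap M_*[p]$.

**Step 4: the kernel of $\beta$ on $V_k$ is small.** If $\beta(y_g)=0$, then $y_g$ lifts to an integral class, and by (F2) the restriction of $y_g$ lies in the image of $S^W_{dk}\to S_{dk}/p$, whose dimension is at most $\mathrm{rank}\,S^W_{dk}$. As $V_k$ restricts injectively,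
$$\dim_{\mathbb F_p}\bigl(p^{r-1}M_*\cap M_*[p]\bigr)\ge\binom{k+n-1}{n-1}-\mathrm{rank}\,S^W_{dk}.$$

**Step 5: read off summands.** Write the finitely generated group $M_*$ as a direct sum of infinite cyclic groups and cyclic groups of prime power order. The intersection on the left is computed summand by summand. It is $0$ on $\mathbb Z$ and on summands of order prime to $p$; on $\mathbb Z/p^t$ it has dimension $1$ if $t\ge r$ and $0$ if $t<r$. So the left side is the number of cyclic summands of $p$-power order $\ge p^r$. Lemma 8 gives the second inequality. For fixed $d$ the first binomial coefficient is a polynomial in $k$ of degree $n-1$ with leading coefficient $1/(n-1)!$, and the second has degree $n-2$; this is the asymptotic statement.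

**Part (1).** For large $k$ the bound is positive, and a cyclic group of order $p^t$ with $t\ge r$ contains an element of order exactly $p^r$. The degrees $2dk+1$ are odd.

**Part (2).** Let $M=\prod_ip_i^{r_i}$ with distinct primes $p_i$, and let $d_i$ be the number $d$ belonging to $(p_i,r_i)$. The degree $2k\,\mathrm{lcm}(d_i)+1$ is $2d_ik_i+1$ with $k_i=k\,\mathrm{lcm}(d_i)/d_i$. For large $k$ it therefore contains an element of order exactly $p_i^{r_i}$ for every $i$. The sum of these elements has order $M$.

**Part (3).** By (4), $H^m(BK;\mathbb Z)[p]$ is a quotient of $H^{m-1}(BK;\mathbb F_p)$, whose dimension by (7) is at most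
$$\sum_i\ \sum_{J_0<\dots<J_i}\dim H^{m-1-i}(BK_{J_0};\mathbb F_p).$$
For $K_J/T\to BT\to BK_J$ the Becker–Gottlieb transfer satisfies $\mathrm{tr}\circ\mathrm{res}=\chi(K_J/T)=|W_J|$. If $p\nmid|W_J|$, this is invertible mod $p$, so $H^*(BK_J;\mathbb F_p)\to H^*(BT;\mathbb F_p)$ is injective. The degree-$j$ part of $H^*(BT;\mathbb F_p)$ has dimension $O(j^{n-1})$, and there are finitely many chains. So the sum is $O(m^{n-1})$. $\square$

Let us test the bound on (3) with $a=b=2$, $p=2$. The proof uses only that the $y_i$ have a common degree $2d_0$ and algebraically independent restrictions. By (6) we may take $y_1,y_2$ restricting to $\omega_1^2,\omega_2^2$, so $d_0=2$. Both reflections send $\omega_1-\omega_2$ to its negative, so $(\omega_1-\omega_2)^4\in S_4^W$, and $\mathrm{rank}\,S_4^W=1$ by Lemma 8. For $r=1$, $k=2$ the theorem predicts at least $3-1=2$ cyclic summands of $2$-power order $\ge2$ in $H^9$. For $r=2$, $d=4$, $k=1$ it predicts at least $2-1=1$ summand of order $\ge4$. We computed $H^9\cong\mathbb Z/4\oplus\mathbb Z/2$, so both bounds are attained.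

## Finite Weyl groups and the classification

**Theorem 3.** *For an arbitrary Cartan matrix $A$ the following are equivalent:*

*(i) some indecomposable component of $A$ is of infinite type (equivalently, $W$ is infinite);*

*(ii) $H^*(BK(A);\mathbb Z)$ has $p$-torsion for every prime $p$;*

*(iii) it has $p$-torsion for infinitely many primes $p$;*

*(iv) for some prime $p$ its $p$-torsion has unbounded exponent;*

*(v) for every prime $p$ its $p$-torsion has unbounded exponent.*

*If $W$ is finite, all torsion in $H^*(BK(A);\mathbb Z)$ is killed by $|W|$.*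

**Proof.** The group $W$ is the product of the Weyl groups of the indecomposable components. By Kac, Prop. 4.9, the Weyl group of a component is finite if and only if the component is of finite type. So $W$ is infinite if and only if some component is of infinite type, which is the equivalence inside (i).

Theorem 1 gives (i)$\Rightarrow$(ii), and Theorem 2(1) gives (i)$\Rightarrow$(v). The implications (ii)$\Rightarrow$(iii) and (v)$\Rightarrow$(iv) are trivial. It remains to show that (iii) and (iv) each imply (i).

Suppose (i) fails. Then $W$ is finite, and $K$ is a compact connected Lie group with maximal torus $T$. The Becker–Gottlieb transfer for $K/T\to BT\to BK$ satisfies $\mathrm{tr}\circ\mathrm{res}=\chi(K/T)=|W|$ on $H^*(BK;\mathbb Z)$. A torsion class $x$ restricts to $0$ in the torsion-free ring $H^*(BT;\mathbb Z)$, so $|W|x=\mathrm{tr}(\mathrm{res}\,x)=0$. Hence all torsion is killed by $|W|$, which is the last claim. Then only primes dividing $|W|$ can occur, so (iii) fails, and for each $p$ the exponent of the $p$-torsion divides $|W|$, so (iv) fails. $\square$
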